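\title{Mathias--Prikry forcings of tall summable ideals: inequivalence and classification}

\begin{abstract}
The Mathias--Prikry forcings of the dual filters of any two tall summable ideals embed completely into each other. We show that they need not be equivalent: the ideals given by the weights $(n+1)^{-a}$, $0<a\le 1$, yield pairwise inequivalent forcings. This answers a question of Chodounsk\'y, Guzm\'an and Hru\v{s}\'ak. We introduce a combinatorial relation $\mathcal J\preccurlyeq\mathcal I$ between tall summable ideals and prove that it holds exactly when the forcing of $\mathcal I$ absorbs the forcing of $\mathcal J$ as a product factor. Two such forcings are equivalent exactly when the relation holds in both directions.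
\end{abstract}

\section{The question and the results}

As usual $\omega=\{0,1,2,\dots\}$, and $n\in\omega$ is identified with $\{0,\dots,n-1\}$, so that $A\cap n$ is an initial segment of $A$. Ideals on $\omega$ are proper and contain all finite sets; filters are proper and contain all cofinite sets. The dual filter of an ideal $\mathcal I$ is $\mathcal I^*=\{\omega\setminus A:A\in\mathcal I\}$.

An ideal $\mathcal I$ is \emph{summable} if there is a \emph{weight} $\mu\colon\omega\to[0,\infty)$ with $\sum_n\mu(n)=\infty$ such that $\mathcal I=\{A\subseteq\omega:\mu(A)<\infty\}$, where $\mu(A)=\sum_{n\in A}\mu(n)$. An ideal is \emph{tall} if every infinite $X\subseteq\omega$ has an infinite subset in the ideal. A summable ideal is tall if and only if $\mu(n)\to0$: if $\mu(n)\to 0$, a sufficiently sparse subset of $X$ has finite mass, and otherwise some set $\{n:\mu(n)\ge\varepsilon\}$ with $\varepsilon>0$ is infinite and has no infinite subset of finite mass. The basic examples are the ideals $\mathcal I_a$ given by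
\[
\mu_a(n)=(n+1)^{-a},\qquad 0<a\le1 .
\]

For a filter $\mathcal F$, the \emph{Mathias--Prikry forcing} $\mathbb M(\mathcal F)$ consists of the pairs $(s,F)$ with $s\subseteq\omega$ finite and $F\in\mathcal F$, where $(t,E)\le(s,F)$ if $s=t\cap n$ for some $n$, $E\subseteq F$ and $t\setminus s\subseteq F$. A condition fixes an initial segment $s$ of a generic set $x\subseteq\omega$ and promises that all further points of $x$ come from $F$. For $\mathcal F=\mathcal I^*$ the generic set has finite intersection with every ground model set in $\mathcal I$ and infinite intersection with every ground model set outside $\mathcal I$ (Lemma~\ref{lem:generic}).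

For a poset $P$, let $\mathrm{RO}(P)$ be the complete Boolean algebra into which $P$ densely embeds, that is, which admits a map from $P$ onto a dense subset of its nonzero elements preserving order and incompatibility. Two posets are \emph{equivalent}, $P\sim Q$, if $\mathrm{RO}(P)\cong\mathrm{RO}(Q)$. We write $\mathbb C=2^{<\omega}$ for Cohen forcing.

The constant weight $\mu\equiv1$ gives the ideal of finite sets, which is not tall; its forcing is countable and atomless, hence equivalent to $\mathbb C$. For tall summable ideals $\mathcal I,\mathcal J$ it is known that $\mathrm{RO}(\mathbb M(\mathcal I^*))$ is completely embedded in $\mathrm{RO}(\mathbb M(\mathcal J^*))$, so any two of these forcings embed into each other. (We do not use this fact.) The following question is posed in \cite{CGH}.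

\medskip
\noindent\emph{Are $\mathbb M(\mathcal I^*)$ and $\mathbb M(\mathcal J^*)$ equivalent whenever $\mathcal I$ and $\mathcal J$ are tall summable ideals?}
\medskip

One would guess that they are. Besides embedding into each other, these forcings are very uniform: each is equivalent to its own square (Theorem~\ref{thm:class} and Lemma~\ref{lem:basic}), to its product with $\mathbb C$ (Proposition~\ref{prop:cohen}) and to each of its cones (Proposition~\ref{prop:cones}). Nevertheless the answer is no. The Boolean algebra remembers, up to constants, how much mass the weight places on points of each size.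

From now on $\mathcal I$ and $\mathcal J$ are tall summable ideals with fixed weights $\mu$ and $\nu$. For $r>0$ let
\[
G_\mu(r)=\sum\{\mu(n):\mu(n)\ge r\}
\]
be the total mass of the points of weight at least $r$. By tallness the sum is finite. The function $G_\mu$ is nonincreasing, and $G_\mu(r)\to\mu(\omega)=\infty$ as $r\to0$.

\begin{theorem}\label{thm:numeric}
If $\mathbb M(\mathcal I^*)\sim\mathbb M(\mathcal J^*)$, then there is $K$ such that for all $r>0$
\[
G_\nu(r)\le K\bigl(1+G_\mu(r/K)\bigr)\qquad\text{and}\qquad G_\mu(r)\le K\bigl(1+G_\nu(r/K)\bigr).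
\]
The forcings $\mathbb M(\mathcal I_a^*)$, $0<a\le1$, are pairwise inequivalent.
\end{theorem}

In particular the weights $1/(n+1)$ and $1/\sqrt{n+1}$ give inequivalent forcings. Behind the theorem is a combinatorial relation that describes equivalence exactly.

\begin{definition}\label{def:rel}
We write $\mathcal J\preccurlyeq\mathcal I$ if there are finite nonempty sets $E_w\subseteq\omega$ $(w\in\omega)$ such that, with $\beta(A)=\{w:E_w\cap A\ne\emptyset\}$,
\begin{enumerate}
\item[(a)] $\beta(A)\in\mathcal J$ for every $A\in\mathcal I$;
\item[(b)] for every $B\in\mathcal J$ there is $A\in\mathcal I$ with $B\subseteq\beta(A)$.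
\end{enumerate}
The family $(E_w)$ is a \emph{witness}.
\end{definition}

Together (a) and (b) say that $\beta$ maps $\mathcal I$ onto a cofinal subfamily of $\mathcal J$. The case to keep in mind is $E_w=\{h(w)\}$ for a map $h$. Then $\beta(A)=h^{-1}[A]$, condition (a) says that preimages of small sets are small, and condition (b) says that images of small sets are small.

\begin{theorem}\label{thm:class}
Let $\mathcal I,\mathcal J$ be tall summable ideals.
\begin{enumerate}
\item[(1)] $\mathcal J\preccurlyeq\mathcal I$ if and only if $\mathbb M(\mathcal I^*)\times\mathbb M(\mathcal J^*)\sim\mathbb M(\mathcal I^*)$.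
\item[(2)] $\mathbb M(\mathcal I^*)\sim\mathbb M(\mathcal J^*)$ if and only if $\mathcal I\preccurlyeq\mathcal J$ and $\mathcal J\preccurlyeq\mathcal I$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:family}
There are tall summable ideals $\mathcal I_S$, for $S$ an infinite subset of $\omega$, such that $\mathcal I_{S'}\preccurlyeq\mathcal I_S$ if and only if $S'\setminus S$ is finite. Hence $\mathbb M(\mathcal I_S^*)\sim\mathbb M(\mathcal I_{S'}^*)$ if and only if $S\triangle S'$ is finite.
\end{theorem}

Theorem~\ref{thm:numeric} has two independent halves: a witness forces the inequality between $G_\nu$ and $G_\mu$ (Section~\ref{sec:weights}), and an isomorphism of the algebras produces a witness (Section~\ref{sec:necessity}). Section~\ref{sec:sufficiency} turns witnesses into isomorphisms and completes Theorem~\ref{thm:class}. Section~\ref{sec:count} gives a counting criterion for $\preccurlyeq$ and a class of weights for which the inequality of Theorem~\ref{thm:numeric} is exact. Section~\ref{sec:family} proves Theorem~\ref{thm:family}, which shows that it is not exact in general.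

\section{The forcing as a poset of partial functions}\label{sec:poset}

The definition of $\mathbb M(\mathcal I^*)$ refers to the order of $\omega$, which is inconvenient for products and restrictions. We replace it by an equivalent poset that does not. Let $M(\mathcal I)$ be the set of pairs $(a,A)$ with $A\in\mathcal I$ and $a\subseteq A$ finite, ordered by
\[
(a',A')\le(a,A)\quad\Longleftrightarrow\quad A\subseteq A'\text{ and }a'\cap A=a .
\]
We call $a$ the \emph{stem}. The condition $(a,A)$ is the partial function $A\to\{0,1\}$ with value $1$ exactly on $a$, and the order is extension of functions. Accordingly,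
\begin{equation}\label{eq:compat}
(a,A)\text{ and }(a',A')\text{ are compatible}\iff a\cap A'=a'\cap A .
\end{equation}
Indeed, a common extension $(a'',A'')$ gives $a\cap A'=a''\cap A\cap A'=a'\cap A$, and if the two sets are equal then $(a\cup a',A\cup A')$ is a common extension.

\begin{lemma}\label{lem:dense}
$M(\mathcal I)\sim\mathbb M(\mathcal I^*)$.
\end{lemma}

\begin{proof}
For finite $a$ let $\bar a=\{n:n\le m\text{ for some }m\in a\}$. The pairs $(a,A)$ with $\bar a\subseteq A$ are dense in $M(\mathcal I)$, since $(a,A\cup\bar a)\le(a,A)$. The pairs $(s,F)$ with $F\cap\bar s=\emptyset$ are dense in $\mathbb M(\mathcal I^*)$, since $(s,F\setminus\bar s)\le(s,F)$. The map $(a,A)\mapsto(a,\omega\setminus A)$ is a bijection between these dense sets. It is an order isomorphism: $a'\cap A=a$ means that $a\subseteq a'$ and $a'\setminus a\subseteq\omega\setminus A$, and then $a$ is an initial segment of $a'$ because $\omega\setminus A$ lies above $a$.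
\end{proof}

A poset is equivalent to each of its dense subsets, and $P\sim P'$ implies $P\times Q\sim P'\times Q$. So all theorems may be proved for $M(\mathcal I)$ in place of $\mathbb M(\mathcal I^*)$. The poset $M(\mathcal I)$, the function $G_\mu$ and the relation $\preccurlyeq$ make sense for ideals on any countably infinite set and are invariant under bijections, and we use them in this generality. Two constructions occur. The \emph{sum} $\mathcal I\oplus\mathcal J$ is the tall summable ideal on the disjoint union $\omega\sqcup\omega$ with weight $\mu$ on the first copy and $\nu$ on the second, and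
\begin{equation}\label{eq:sum}
M(\mathcal I)\times M(\mathcal J)\cong M(\mathcal I\oplus\mathcal J)
\end{equation}
by $((a,A),(u,B))\mapsto(a\sqcup u,A\sqcup B)$. For $F\notin\mathcal I$ the \emph{restriction} $\mathcal I\restriction F=\{A\in\mathcal I:A\subseteq F\}$ is a tall summable ideal on $F$.

\begin{lemma}\label{lem:generic}
Let $G$ be $M(\mathcal I)$-generic over the ground model $V$, and let $x=\bigcup\{a:(a,A)\in G\}$ be the \emph{generic real}.
\begin{enumerate}
\item[(i)] For $(a,A)\in M(\mathcal I)$: $(a,A)\in G$ if and only if $x\cap A=a$.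
\item[(ii)] If $A\in V$ belongs to $\mathcal I$, then $x\cap A$ is finite.
\item[(iii)] If $W\in V$, $W\subseteq\omega$, does not belong to $\mathcal I$, then $x\cap W$ is infinite.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $(a,A)\in G$. Then $a\subseteq x\cap A$. If $n\in x\cap A$, then $n\in a'$ for some $(a',A')\in G$, and $n\in a'\cap A=a\cap A'$ by \eqref{eq:compat}. Conversely let $x\cap A=a$. By density, $G$ contains a condition $(a',A')$ that is below $(a,A)$ or incompatible with it. By the first part $x\cap A'=a'$, so $a\cap A'=x\cap A\cap A'=a'\cap A$ and the two conditions are compatible. Hence $(a',A')\le(a,A)$ and $(a,A)\in G$.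

(ii) The conditions $(a',A')$ with $A\subseteq A'$ are dense, since $(a',A'\cup A)\le(a',A')$. If such a condition is in $G$, then $x\cap A\subseteq a'$ by (i).

(iii) Given $(a,A)$ and $n$, the set $W\setminus(A\cup n)$ is nonempty. For $k$ in it, $(a\cup\{k\},A\cup\{k\})\le(a,A)$ forces $k\in\dot x\cap W$.
\end{proof}

Finally, the \emph{levels} of $\mu$ are the sets $L_k(\mu)=\{n:2^{-k-1}<\mu(n)\le2^{-k}\}$, $k\in\omega$. They are finite by tallness. The points in no level have weight $0$ or are among the finitely many points of weight greater than $1$, so they form a set in $\mathcal I$.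

\section{What a witness does to the weights}\label{sec:weights}

We first collect the formal properties of $\preccurlyeq$. Note that nonemptiness of $E_w$ follows from (b) with $B=\{w\}$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] Let $Y\in\mathcal J^*$, and let finite sets $E_w$ be given for $w\in Y$ only. If $\{w\in Y:E_w\cap A\ne\emptyset\}\in\mathcal J$ for all $A\in\mathcal I$, and for every $B\in\mathcal J$ with $B\subseteq Y$ some $A\in\mathcal I$ meets all $E_w$, $w\in B$, then $\mathcal J\preccurlyeq\mathcal I$.
\item[(ii)] The relation $\preccurlyeq$ is reflexive and transitive.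
\item[(iii)] If $F\in\mathcal I^*$, then $\mathcal I\restriction F\preccurlyeq\mathcal I$ and $\mathcal I\preccurlyeq\mathcal I\restriction F$.
\item[(iv)] If $\mathcal I\oplus\mathcal J\preccurlyeq\mathcal I$, then $\mathcal J\preccurlyeq\mathcal I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Put $E_w=\{0\}$ for $w\notin Y$. This adds to $\beta(A)$ only a subset of $\omega\setminus Y\in\mathcal J$, so (a) holds. For (b), take $A$ for $B\cap Y$ and add the point $0$.

(ii) For reflexivity take $E_w=\{w\}$. If $(F_t)$ with operator $\gamma$ witnesses $\mathcal K\preccurlyeq\mathcal J$ and $(E_w)$ with operator $\beta$ witnesses $\mathcal J\preccurlyeq\mathcal I$, then the sets $\bigcup_{w\in F_t}E_w$ have the operator $\gamma\circ\beta$, and a composition of monotone maps with cofinal images has cofinal image.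

(iii) Take $E_w=\{w\}$ for $w\in F$; for the second relation use (i) with $Y=F$.

(iv) Keep only the sets $E_w$ with $w$ in the second copy of $\omega$. The new operator is $\beta(A)$ intersected with that copy, and (a), (b) persist.
\end{proof}

The asymmetry of $\preccurlyeq$, and with it the reason for Theorem~\ref{thm:numeric}, can be seen on one pair of ideals.

\begin{example}\label{ex:squares}
Let $h(w)=(w+1)^2-1$. This map is injective and $\mu_{1/2}(h(w))=1/(w+1)=\mu_1(w)$, so images and preimages under $h$ do not gain mass, and $E_w=\{h(w)\}$ witnesses $\mathcal I_1\preccurlyeq\mathcal I_{1/2}$.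

In the other direction, try a map $h$ that satisfies (a) in the quantitative form $\mu_{1/2}(h^{-1}(e))\le K\mu_1(e)$ for all $e$, with $K\ge 1$. Fix $N\ge1$. A point $w<N$ has weight at least $N^{-1/2}$, so $N^{-1/2}\le K/(h(w)+1)$, that is, $h(w)+1\le K\sqrt N$. Therefore
\[
\sqrt N\le\sum_{w<N}\mu_{1/2}(w)\le\sum_{e+1\le K\sqrt N}\frac K{e+1}\le K\bigl(1+\log(K\sqrt N)\bigr),
\]
which fails for large $N$. Heavy points must be sent to heavy points, and $\mu_1$ does not have enough mass on its heavy points.
\end{example}

The next proposition shows that the quantitative form of (a) assumed in the example always holds after a set in $\mathcal J$ is discarded. We write $\beta(e)$ for $\beta(\{e\})$.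

\begin{proposition}\label{prop:weights}
Let $(E_w)$ witness $\mathcal J\preccurlyeq\mathcal I$. There are $K$ and $Y'\in\mathcal J^*$ such that
\begin{enumerate}
\item[(i)] $\nu(\beta(e)\cap Y')\le K\mu(e)$ for all $e\in\omega$;
\item[(ii)] $\nu(w)\le K\mu(e)$ whenever $w\in Y'$ and $e\in E_w$;
\item[(iii)] $G_\nu(r)\le K(1+G_\mu(r/K))$ for all $r>0$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Step 1: there are $\varepsilon\in(0,1)$ and $n$ such that $\nu(\beta(A))\le1$ for every finite $A\subseteq[n,\infty)$ with $\mu(A)\le\varepsilon$.} Suppose not. Choose recursively numbers $n_k$, finite sets $A_k\subseteq[n_k,\infty)$ with $\mu(A_k)\le2^{-k-1}$, and finite sets $C_k\subseteq\beta(A_k)$ with $\nu(C_k)>1$, where $n_k$ exceeds every element of $E_w$ for $w\in C_0\cup\dots\cup C_{k-1}$. This is possible because the sets $E_w$ are finite. If $j<k$ and $w\in C_j$, then $E_w\cap A_k=\emptyset$, so $w\notin C_k$. Thus the $C_k$ are pairwise disjoint, $A=\bigcup_kA_k\in\mathcal I$, and $\nu(\beta(A))\ge\sum_k\nu(C_k)=\infty$, contrary to (a).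

\emph{Step 2: proof of (i) and (ii).} We want to discard $\beta(e)$ for every $e$ that violates (i), and must show that the discarded set is small. The sets $\beta(e)$ may overlap, so that a union of many heavy sets $\beta(e)$ need not be heavy in proportion. We therefore select the bad points greedily and count only the mass that is new at each step.

Increase $n$ so that $\mu(e)\le\varepsilon/2$ for $e\ge n$, using tallness, and let $K=4/\varepsilon$. Define $D\subseteq[n,\infty)$ by recursion on $e=n,n+1,\dots$:
\[
e\in D\quad\Longleftrightarrow\quad\nu\bigl(\beta(e)\setminus\beta(D\cap e)\bigr)\ge K\mu(e).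
\]
For $e\in D$ the set $\beta(D\cap(e+1))$ is the disjoint union of $\beta(D\cap e)$ and $\beta(e)\setminus\beta(D\cap e)$, so induction gives $\nu(\beta(D\cap k))\ge K\mu(D\cap k)$ for all $k$. We claim that $\mu(D\cap k)\le\varepsilon/4$ for all $k$. If this holds for $k$, then $\mu(D\cap(k+1))\le\varepsilon/4+\varepsilon/2\le\varepsilon$, so Step~1 applies to $D\cap(k+1)$ and gives $K\mu(D\cap(k+1))\le\nu(\beta(D\cap(k+1)))\le1$, which is the claim for $k+1$. By the claim and Step~1, $\nu(\beta(D))=\sup_k\nu(\beta(D\cap k))\le1$. By (a), $\beta([0,n))\in\mathcal J$. Put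
\[
Y'=\omega\setminus\bigl(\beta(D)\cup\beta([0,n))\bigr)\in\mathcal J^* .
\]
If $e<n$ or $e\in D$, then $\beta(e)\cap Y'=\emptyset$. Otherwise $\nu(\beta(e)\cap Y')\le\nu(\beta(e)\setminus\beta(D\cap e))<K\mu(e)$. This is (i), and (ii) follows because $w\in Y'$ and $e\in E_w$ give $w\in\beta(e)\cap Y'$.

\emph{Step 3: proof of (iii).} Let $w\in Y'$ with $\nu(w)\ge r$. Since $E_w\ne\emptyset$, there is $e$ with $w\in\beta(e)$, and $\mu(e)\ge r/K$ by (ii). So $\{w\in Y':\nu(w)\ge r\}$ is covered by the sets $\beta(e)\cap Y'$ with $\mu(e)\ge r/K$, and by (i)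
\[
G_\nu(r)\le\nu(\omega\setminus Y')+K\,G_\mu(r/K).
\]
Replace $K$ by $\max\{K,\nu(\omega\setminus Y')\}$. This preserves (i) and (ii) and gives (iii), since $G_\mu$ is nonincreasing.
\end{proof}

The proof used condition (a) and the fact that the sets $E_w$ are finite and nonempty; it did not use (b). The role of (b) appears in Proposition~\ref{prop:absorb} and in Section~\ref{sec:family}.

\begin{corollary}\label{cor:powers}
If $0<a<b\le1$, then $\mathcal I_a\not\preccurlyeq\mathcal I_b$.
\end{corollary}

\begin{proof}
Let $0<c\le1$, $0<r\le1$ and $N=\lfloor r^{-1/c}\rfloor$, so that $r^{-1/c}/2\le N\le r^{-1/c}$ and $G_{\mu_c}(r)=\sum_{j=1}^Nj^{-c}$. For $c<1$ the sum is at least $N\cdot N^{-c}$ and at most $\int_0^Nt^{-c}\,dt=N^{1-c}/(1-c)$, so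
\begin{equation}\label{eq:power}
2^{-(1-c)}\,r^{-(1-c)/c}\le G_{\mu_c}(r)\le\frac1{1-c}\,r^{-(1-c)/c}.
\end{equation}
For $c=1$ we have $G_{\mu_1}(r)\le1+\log N\le1+\log(1/r)$. Now fix $K$ and let $r\to0$. The quantity $G_{\mu_a}(r)$ is at least a constant times $r^{-(1-a)/a}$, while $K(1+G_{\mu_b}(r/K))$ is at most a constant times $r^{-(1-b)/b}$ if $b<1$ and at most $K(2+\log(K/r))$ if $b=1$. Since $(1-a)/a>(1-b)/b\ge0$, inequality (iii) of Proposition~\ref{prop:weights} fails for small $r$.
\end{proof}

\section{From an isomorphism to a witness}\label{sec:necessity}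

\begin{proposition}\label{prop:necessity}
If $M(\mathcal I)\sim M(\mathcal J)$, then $\mathcal J\preccurlyeq\mathcal I$ and $\mathcal I\preccurlyeq\mathcal J$.
\end{proposition}

By symmetry it is enough to prove $\mathcal J\preccurlyeq\mathcal I$. Fix a complete Boolean algebra $\mathbb B$ with dense embeddings of both posets, and force with $\mathbb B\setminus\{0\}$. The preimage of a $\mathbb B$-generic filter under a dense embedding is generic, so there are names $\dot x$ and $\dot z$ for the generic reals of $M(\mathcal I)$ and $M(\mathcal J)$. For a statement $\varphi$ of the forcing language, $[\![\varphi]\!]\in\mathbb B$ is its Boolean value: $b$ forces $\varphi$ if and only if $b\le[\![\varphi]\!]$. Boolean values turn conjunction, disjunction and quantification ``there is $n\in\omega$'' into meets, finite joins and countable joins; $[\![\varphi]\!]\le[\![\psi]\!]$ if $\varphi$ implies $\psi$ in every generic extension; and $[\![b\in\dot G]\!]=b$.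

For finite $a,u\subseteq\omega$, $A\in\mathcal I$ and $B\in\mathcal J$, let $[a|A]$ and $\langle u|B\rangle$ be the images in $\mathbb B$ of $(a,A\cup a)\in M(\mathcal I)$ and $(u,B\cup u)\in M(\mathcal J)$. These elements are nonzero, each of the two families is dense, and by Lemma~\ref{lem:generic}(i)
\begin{equation}\label{eq:values}
[a|A]=[\![a\subseteq\dot x,\ \dot x\cap A\subseteq a]\!],\qquad\langle u|B\rangle=[\![u\subseteq\dot z,\ \dot z\cap B\subseteq u]\!].
\end{equation}
It follows that $\langle u|B\rangle\wedge\langle u|B'\rangle=\langle u|B\cup B'\rangle$, and that $\langle u'|B\rangle\le\langle u|B\rangle$ if $u\subseteq u'$ and $(u'\setminus u)\cap B=\emptyset$. The same holds for $[a|A]$.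

\subsection*{Excluding events without changing the stem}

The isomorphism is arbitrary, so $\dot x$ need not be computed from $\dot z$ point by point. We still want to attach to each $w$ a finite set $E_w$, namely the set of those $e$ that may be pushed into $\dot x$ when $w$ is added to a fixed stem $u$ of $\dot z$. To give this a meaning we must discount the events that can be prevented at no cost, by enlarging the side condition only.

For finite $u$ and $b\in\mathbb B$, say that \emph{$u$ excludes $b$ by $B\in\mathcal J$} if $\langle u|B\rangle\wedge b=0$, and that \emph{$u$ excludes $b$} if it does so by some $B$. The remarks after \eqref{eq:values} give two rules.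
\begin{enumerate}
\item[(E1)] The set of elements excluded by $u$ is downward closed, is closed under finite joins, and does not contain $1$.
\item[(E2)] If $u$ excludes $b$ by $B$, $u\subseteq u'$ and $(u'\setminus u)\cap B=\emptyset$, then $u'$ excludes $b$ by $B$.
\end{enumerate}
Say that $u$ is \emph{$m$-uniform} if $u$ excludes $[\![\dot x\cap A\ne\emptyset]\!]$ for every $A\in\mathcal I$ with $A\cap m=\emptyset$, and \emph{uniform} if it is $m$-uniform for some $m$. An $m$-uniform set is $m'$-uniform for all $m'\ge m$. These notions concern stems of $M(\mathcal J)$. We use the mirror notions for stems of $M(\mathcal I)$, always written $a$ or $v$: $a$ excludes $b$ by $A\in\mathcal I$ if $[a|A]\wedge b=0$, and $a$ is $l$-uniform if it excludes $[\![\dot z\cap C\ne\emptyset]\!]$ for every $C\in\mathcal J$ with $C\cap l=\emptyset$.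

\begin{example}\label{ex:parity}
Suppose first that $h$ is a permutation of $\omega$ carrying $\mathcal J$ onto $\mathcal I$ and $\dot x=h[\dot z]$. Then $u=\emptyset$ excludes $[\![\dot x\cap A\ne\emptyset]\!]$ by $h^{-1}[A]$, so it is $0$-uniform. The stem $\{w\}$ excludes $[\![e\in\dot x]\!]$ by $\{h^{-1}(e)\}$ if $e\ne h(w)$, and does not exclude $[\![h(w)\in\dot x]\!]$. So exclusion recovers the witness $E_w=\{h(w)\}$.

A small twist shows what else can happen. Let $\mathcal I=\mathcal J=\mathcal I_1$. The conditions $(a,A)$ with $a\setminus\{0\}\ne\emptyset$ and $[0,\min(a\setminus\{0\})]\subseteq A$ are dense, and along extensions within this set $\min(a\setminus\{0\})$ does not change. So replacing $a$ by $a\triangle\{0\}$ when this minimum is odd is an automorphism of the dense set. It yields a second dense embedding, for which $\dot x$ and $\dot z$ agree on $[1,\infty)$ and differ at $0$ exactly when $\min(\dot z\setminus\{0\})$ is odd. The stem $u=\emptyset$ is $1$-uniform: for $0\notin A$ it excludes $[\![\dot x\cap A\neq\emptyset]\!]$ by $A$. But it excludes neither $[\![0\in\dot x]\!]$ nor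 $[\![0\notin\dot x]\!]$. Indeed, outside any $B\in\mathcal J$ there are numbers $w\ge1$ of both parities, and $\langle\{w\}|B\cup w\rangle\le\langle\emptyset|B\rangle$ forces $0\in\dot x$ if $w$ is odd and $0\notin\dot x$ if $w$ is even. The same elements show that for each $w\ge1$ the stem $\{w\}$ leaves exactly one value of $\dot x\cap1$ unexcluded, and this value depends on $w$.
\end{example}

The example suggests the plan. Uniformity of $u$ will give (a). Uniformity of $u\cup\{w\}$ will make $E_w$ finite. The initial segment $\dot x\cap m$, over which uniformity gives no control, takes finitely many values $v$, and we need each relevant $v$ to be uniform in the mirror sense in order to prove (b). So uniformity is needed for all extensions of a stem at once. Call a pair $(u,B)$ with $B\in\mathcal J$ \emph{good} if every finite $u'\supseteq u$ with $(u'\setminus u)\cap B=\emptyset$ is uniform, and define good pairs $(a,A)$ in the mirror way.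

\begin{lemma}\label{lem:good}
The elements $\langle u|B\rangle$ with $(u,B)$ good are dense in $\mathbb B$, and so are the elements $[a|A]$ with $(a,A)$ good.
\end{lemma}

\begin{proof}
By symmetry we prove the first statement. The idea is to collect counterexamples to uniformity for all of the countably many stems into one set of $\mathcal I$, which $\dot x$ meets only finitely often. For this the counterexamples must have small mass.

\emph{Claim.} If $u$ is not uniform and $k\in\omega$, there is $A\in\mathcal I$ with $A\cap k=\emptyset$ and $\mu(A)\le2^{-k}$ such that $u$ does not exclude $[\![\dot x\cap A\ne\emptyset]\!]$.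

By tallness take $m\ge k$ with $\mu(n)\le2^{-k}$ for all $n\ge m$. Since $u$ is not $m$-uniform, there is $A'\in\mathcal I$ with $A'\cap m=\emptyset$ such that $u$ does not exclude $[\![\dot x\cap A'\ne\emptyset]\!]$. Split $A'$ into finitely many singletons and a tail of mass at most $2^{-k}$. The value $[\![\dot x\cap A'\ne\emptyset]\!]$ is the join of the values for the pieces, so by (E1) one of the pieces is as required.

If all finite sets are uniform, all pairs are good. Otherwise list the non-uniform sets as $(u_k)_{k\in\omega}$, each repeated infinitely often, and take $A_k$ from the claim for $u_k$ and $k$. Then $A=\bigcup_kA_k$ has mass at most $2$, so $A\in\mathcal I$, and $\bigvee_n[\![\dot x\cap A\subseteq n]\!]=1$ by Lemma~\ref{lem:generic}(ii). Given $b\ne0$, pick $n$ with $b\wedge[\![\dot x\cap A\subseteq n]\!]\ne0$ and pick $\langle u|B\rangle$ below this element. Suppose that $u'\supseteq u$ with $(u'\setminus u)\cap B=\emptyset$ is not uniform. Then $u'=u_k$ for some $k\ge n$, and since $A_k\subseteq A\setminus n$,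
\[
\langle u_k|B\rangle\le\langle u|B\rangle\le[\![\dot x\cap A\subseteq n]\!]\le[\![\dot x\cap A_k=\emptyset]\!].
\]
So $u_k$ excludes $[\![\dot x\cap A_k\ne\emptyset]\!]$, contrary to the choice of $A_k$. Hence $(u,B)$ is good.
\end{proof}

\begin{remark}
The lemma fails without tallness. Let both ideals be the ideal of finite sets, and let $\dot x=\omega\setminus\dot z$, which corresponds to the automorphism $(a,A)\mapsto(A\setminus a,A)$. For $e\notin u$ the element $\langle u|B\cup\{e\}\rangle\le\langle u|B\rangle$ forces $e\in\dot x$, so $u$ does not exclude $[\![e\in\dot x]\!]$, and no $u$ is uniform.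
\end{remark}

\subsection*{The witness}

\begin{proof}[Proof of Proposition~\ref{prop:necessity}]
By Lemma~\ref{lem:good} fix a good pair $(a_0,A_0)$ and then a good pair $(u,B)$ with $\langle u|B\rangle\le[a_0|A_0]$. The set $u$ is uniform; fix $m$ with $a_0\subseteq m$ such that $u$ is $m$-uniform.

\emph{The possible initial segments.} Let $\mathcal V$ be the set of $v\subseteq m$ such that $u$ does not exclude $[\![\dot x\cap m=v]\!]$. For $v\subseteq m$ with $v\notin\mathcal V$, fix $B_v\in\mathcal J$ by which $u$ excludes this value, and let $B_1\in\mathcal J$ be the union of $B$ and these finitely many sets $B_v$. Every $v\in\mathcal V$ is uniform in the mirror sense. Indeed, $\langle u|B\rangle\wedge[\![\dot x\cap m=v]\!]$ is nonzero and below $[a_0|A_0]$, so it forces $\dot x\cap m=v$, $a_0\subseteq\dot x$ and $\dot x\cap A_0\subseteq a_0$. As $a_0\subseteq m$, this gives $a_0\subseteq v$ and $(v\setminus a_0)\cap A_0=\emptyset$, and $(a_0,A_0)$ is good. Since $\mathcal V$ is finite, there is $l$ with $u\subseteq l$ such that every $v\in\mathcal V$ is $l$-uniform. Let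
\[
Y=\omega\setminus(B_1\cup l)\in\mathcal J^* .
\]

\emph{The sets $E_w$.} Let $w\in Y$ and $u_w=u\cup\{w\}$. As $w\notin B$ and $(u,B)$ is good, $u_w$ is $m_w$-uniform for some $m_w\ge m$. Since $1=\bigvee_{v\subseteq m}[\![\dot x\cap m=v]\!]$, rule (E1) gives $v(w)\subseteq m$ such that $u_w$ does not exclude $[\![\dot x\cap m=v(w)]\!]$. Moreover $v(w)\in\mathcal V$, because for $v\notin\mathcal V$ we have $w\notin B_v$, and $u_w$ excludes $[\![\dot x\cap m=v]\!]$ by (E2). Define
\[
E_w=\bigl\{e\ge m:\ u_w\text{ does not exclude }[\![\dot x\cap m=v(w),\ e\in\dot x]\!]\bigr\}.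
\]
For $e\ge m_w$, uniformity applied to $\{e\}\in\mathcal I$ shows that $u_w$ excludes $[\![e\in\dot x]\!]$. Hence $E_w\subseteq[m,m_w)$ is finite. We verify the two hypotheses of Lemma~\ref{lem:basic}(i).

\emph{Condition (a).} Let $A\in\mathcal I$. Since $u$ is $m$-uniform, it excludes $c=[\![\dot x\cap(A\setminus m)\ne\emptyset]\!]$ by some $B_A\in\mathcal J$. If $w\in Y\setminus B_A$, then $u_w$ excludes $c$ by (E2), hence also $[\![\dot x\cap m=v(w),\ e\in\dot x]\!]\le c$ for each $e\in A\setminus m$, and so $E_w\cap A=\emptyset$. Thus $\{w\in Y:E_w\cap A\ne\emptyset\}\subseteq B_A\in\mathcal J$.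

\emph{Condition (b).} Let $C\in\mathcal J$ with $C\subseteq Y$. Here the mirror uniformity enters. The stem $v\in\mathcal V$ can keep $\dot z$ off $C$ by forbidding a set $A_v\in\mathcal I$ to $\dot x$; so if some $w\in C$ is put into $\dot z$, then $\dot x$ must enter $A_v$, and the point of entry will lie in $E_w$. Precisely, since $C\cap l=\emptyset$, for each $v\in\mathcal V$ there is $A_v\in\mathcal I$ with $[v|A_v]\le[\![\dot z\cap C=\emptyset]\!]$. Let $A_C=\bigcup_{v\in\mathcal V}A_v\in\mathcal I$. Suppose that $A_C\cap E_w=\emptyset$ for some $w\in C$, and put $v=v(w)$. The set $u_w$ excludes $[\![\dot x\cap(A_C\setminus m_w)\ne\emptyset]\!]$ by $m_w$-uniformity, and it excludes $[\![\dot x\cap m=v,\ e\in\dot x]\!]$ for each of the finitely many $e\in A_C\cap[m,m_w)$, as these are not in $E_w$. By (E1), $u_w$ excludes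
\[
b'=[\![\dot x\cap m=v,\ \dot x\cap(A_C\setminus m)\ne\emptyset]\!].
\]
Let $b=[\![\dot x\cap m=v,\ \dot x\cap(A_C\setminus m)=\emptyset]\!]$. Since $b\vee b'=[\![\dot x\cap m=v]\!]$ is not excluded by $u_w$, neither is $b$. On the other hand, by \eqref{eq:values},
\[
b\le[v|A_C]\le[v|A_v]\le[\![w\notin\dot z]\!],\qquad\langle u_w|\emptyset\rangle\le[\![w\in\dot z]\!],
\]
so $u_w$ excludes $b$ by $\emptyset$. This contradiction shows that $A_C$ meets $E_w$ for all $w\in C$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:numeric}]
If the forcings are equivalent, then $\mathcal J\preccurlyeq\mathcal I$ and $\mathcal I\preccurlyeq\mathcal J$ by Lemma~\ref{lem:dense} and Proposition~\ref{prop:necessity}. Proposition~\ref{prop:weights}(iii) gives a constant for each inequality, and the larger constant serves for both, since $G_\mu$ and $G_\nu$ are nonincreasing. For $0<a<b\le1$ we have $\mathcal I_a\not\preccurlyeq\mathcal I_b$ by Corollary~\ref{cor:powers}, so $\mathbb M(\mathcal I_a^*)\not\sim\mathbb M(\mathcal I_b^*)$.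
\end{proof}

\section{From a witness to an isomorphism}\label{sec:sufficiency}

Let $(E_w)$ witness $\mathcal J\preccurlyeq\mathcal I$, and let $(x,z)$ be the pair of generic reals for $M(\mathcal I)\times M(\mathcal J)$. Merge them into
\[
y=x\cup\bigcup_{w\in z}E_w .
\]
For $A\in\mathcal I$ only the finitely many $w\in z\cap\beta(A)$ contribute to $y\cap A$, each a finite set, so $y\cap A$ is finite. We shall see that $y$ is $M(\mathcal I)$-generic and that recovering $(x,z)$ from $y$ requires only a forcing with a countable dense set. Such a forcing is absorbed by $\mathbb C$, and $\mathbb C$ is absorbed by $M(\mathcal I)$.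

\subsection*{Projections with countable quotient}

A map $\pi\colon P\to Q$ between posets with largest elements is a \emph{projection} if it is order preserving, $\pi(1)=1$, and for all $p\in P$ and $q\le\pi(p)$ there is $p'\le p$ with $\pi(p')\le q$. For a $Q$-generic filter $H$, the \emph{quotient} is $R=\{p\in P:\pi(p)\in H\}\in V[H]$ with the order of $P$. A poset is \emph{atomless} if every element has two incompatible extensions. We use three textbook facts.
\begin{enumerate}
\item[(F1)] If $i\colon R\to\mathrm{RO}(R)$ is the dense embedding, then $i(p)\le i(p_1)$ if and only if every extension of $p$ is compatible with $p_1$.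
\item[(F2)] An atomless complete Boolean algebra with a countable dense subset is isomorphic to $\mathrm{RO}(\mathbb C)$. In particular $\mathbb C\times\mathbb C\sim\mathbb C$.
\item[(F3)] If $Q$ forces $\dot R\sim\mathbb C$, then the two-step iteration $Q*\dot R$ is equivalent to $Q*\check{\mathbb C}$, and hence to $Q\times\mathbb C$.
\end{enumerate}

\begin{lemma}\label{lem:proj}
Let $\pi\colon P\to Q$ be a projection and let $\sigma$ be a function from $P$ to a countable set. Suppose that for every $Q$-generic $H$ the quotient $R$ has this property:
\begin{enumerate}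
\item[$(*)$] if $p,p_1\in R$ and $\sigma(p)=\sigma(p_1)$, then every $p'\in R$ with $p'\le p$ has a common extension with $p_1$ in $R$.
\end{enumerate}
Then $P\times\mathbb C\sim Q\times\mathbb C$. If moreover $R$ is atomless for every $H$, then $P\sim Q\times\mathbb C$.
\end{lemma}

\begin{proof}
The iteration $Q*\dot R$ may be taken to consist of the pairs $(q,p)$ such that $q$ forces $\pi(p)\in\dot H$, ordered coordinatewise. The map $p\mapsto(\pi(p),p)$ preserves order, and it preserves incompatibility because of the second coordinate. Its image is dense: given $(q,p)$, the conditions $q$ and $\pi(p)$ have a common extension $q'$, there is $p'\le p$ with $\pi(p')\le q'$, and $(\pi(p'),p')\le(q,p)$. So $P\sim Q*\dot R$. By $(*)$ and (F1), the image of $p\in R$ in $\mathrm{RO}(R)$ depends only on $\sigma(p)$, so $\mathrm{RO}(R)$ has a countable dense subset. If $R$ is atomless, (F2) and (F3) give $P\sim Q\times\mathbb C$. In general, apply this case to the projection $(p,t)\mapsto\pi(p)$ from $P\times\mathbb C$ to $Q$ and the function $(p,t)\mapsto(\sigma(p),t)$. The quotient is $R\times\mathbb C$, which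 is atomless and inherits $(*)$.
\end{proof}

\subsection*{Absorbing Cohen forcing}

To split off a factor $\mathbb C$, we glue points of comparable weight in pairs. The set of pairs met by the generic real is generic for the forcing of the glued ideal, and the trace of the real on each such pair is a finite amount of free information.

\begin{proposition}\label{prop:cohen}
$M(\mathcal I)\sim M(\mathcal I)\times\mathbb C$.
\end{proposition}

\begin{proof}
Partition $\omega$ into blocks $b_k$ $(k\in\omega)$ of size $1$ or $2$: in each level $L_i(\mu)$ pair up the points, leaving at most one unpaired, and let all unpaired points, in a level or not, be singletons. The unpaired points within the levels have total mass at most $\sum_i2^{-i}$, so all unpaired points form a set in $\mathcal I$. Two points of one level have weights within a factor $2$ of each other, so $\mu(b_k)\le3\mu(n)$ for $n\in b_k$.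

For $D\subseteq\omega$ let $D^+=\bigcup_{k\in D}b_k$, and for $A\subseteq\omega$ let $\hat A=\{k:b_k\cap A\ne\emptyset\}$. Let $\mathcal J'$ be the tall summable ideal with weight $k\mapsto\mu(b_k)$; thus $D\in\mathcal J'$ if and only if $D^+\in\mathcal I$. If $A\in\mathcal I$, then $\mu(\hat A^+)\le3\mu(A)$, so $\hat A\in\mathcal J'$. The set $W=\{k:|b_k|=2\}$ is not in $\mathcal J'$, because $W^+\in\mathcal I^*$.

Let $P$ be the set of conditions of $M(\mathcal I)$ of the form $(a,D^+)$ with $D\in\mathcal J'$. It is dense, since $(a,\hat A^+)\le(a,A)$. Define $\pi\colon P\to M(\mathcal J')$ by $\pi(a,D^+)=(\hat a,D)$.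

\emph{$\pi$ is a projection.} It maps $(\emptyset,\emptyset)$ to $(\emptyset,\emptyset)$. If $(a',D'^+)\le(a,D^+)$, then $D\subseteq D'$, and $a'\cap b_k=a\cap b_k$ for $k\in D$, so $\widehat{a'}\cap D=\hat a$. If $(d,D')\le(\hat a,D)$, let $a'$ consist of $a$ and one point of each $b_k$ with $k\in d\setminus D$. Then $(a',D'^+)\le(a,D^+)$ and $\widehat{a'}=\hat a\cup(d\setminus D)=d$.

Let $H$ be $M(\mathcal J')$-generic with generic real $y$. By Lemma~\ref{lem:generic}(i), $R=\{(a,D^+)\in P:y\cap D=\hat a\}$.

\emph{Property $(*)$ for $\sigma(a,D^+)=a$.} Let $(a,D^+),(a,D_1^+),(a',D'^+)\in R$ with $(a',D'^+)\le(a,D^+)$. The condition $(a',(D'\cup D_1)^+)$ is in $R$, since $y\cap(D'\cup D_1)=\widehat{a'}\cup\hat a=\widehat{a'}$, and it extends $(a',D'^+)$. It also extends $(a,D_1^+)$: if $n\in a'\cap b_k$ with $k\in D_1$, then $k\in y\cap D_1=\hat a\subseteq D$, so $n\in a'\cap D^+=a$.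

\emph{$R$ is atomless.} Let $(a,D^+)\in R$. By Lemma~\ref{lem:generic}(iii), $y\cap W$ is infinite, while $y\cap D=\hat a$ is finite. Pick $k\in(y\cap W)\setminus D$, write $b_k=\{n_1,n_2\}$ and $D'=D\cup\{k\}$. The conditions $(a\cup\{n_1\},D'^+)$ and $(a\cup\{n_2\},D'^+)$ extend $(a,D^+)$, lie in $R$ because $y\cap D'=\hat a\cup\{k\}$, and are incompatible by \eqref{eq:compat}.

By Lemma~\ref{lem:proj}, $M(\mathcal I)\sim M(\mathcal J')\times\mathbb C$. Hence $M(\mathcal I)\times\mathbb C\sim M(\mathcal J')\times\mathbb C\times\mathbb C\sim M(\mathcal J')\times\mathbb C\sim M(\mathcal I)$.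
\end{proof}

\subsection*{Absorbing $M(\mathcal J)$}

\begin{proposition}\label{prop:absorb}
If $\mathcal J\preccurlyeq\mathcal I$, then $M(\mathcal I)\times M(\mathcal J)\sim M(\mathcal I)$.
\end{proposition}

\begin{proof}
Let $(E_w)$ be a witness, and put $E_u=\bigcup_{w\in u}E_w$ for finite $u$. A condition of the product has two side conditions, while a condition for the merged real has only one. The witness allows us to let $A\in\mathcal I$ determine both. Let $P$ be the set of pairs
\[
\bigl((a,A),(u,\beta(A))\bigr)\qquad\text{with }(a,A)\in M(\mathcal I),\ u\text{ finite},\ E_u\subseteq A ,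
\]
abbreviated $(a,u,A)$. By (a), $\beta(A)\in\mathcal J$, and $u\subseteq\beta(A)$ because $\emptyset\ne E_w\subseteq A$ for $w\in u$. So $P\subseteq M(\mathcal I)\times M(\mathcal J)$. Since $\beta$ is monotone, the induced order is
\[
(a',u',A')\le(a,u,A)\iff A\subseteq A',\quad a'\cap A=a,\quad u'\cap\beta(A)=u .
\]

\emph{$P$ is dense in the product.} Given $((a,A),(u,B))$, take $A_B\in\mathcal I$ with $B\subseteq\beta(A_B)$ by (b), and let $A'=A\cup A_B\cup E_u$. Then $B\subseteq\beta(A')$, and $(a,u,A')\in P$ extends the given condition. This is the only use of (b).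

Define $\pi\colon P\to M(\mathcal I)$ by $\pi(a,u,A)=(a\cup E_u,A)$; the stem is finite because the sets $E_w$ are.

\emph{$\pi$ is a projection.} It maps $(\emptyset,\emptyset,\emptyset)$ to $(\emptyset,\emptyset)$. Let $(a',u',A')\le(a,u,A)$. For $w\in u'\setminus u$ we have $w\notin\beta(A)$, that is, $E_w\cap A=\emptyset$. So $(a'\cup E_{u'})\cap A=a\cup E_u$, and $\pi$ preserves order. If $(d,D)\le(a\cup E_u,A)$, put $a'=a\cup(d\setminus A)$. Then $(a',u,D)\in P$ extends $(a,u,A)$, and $a'\cup E_u=(d\cap A)\cup(d\setminus A)=d$.

Let $H$ be $M(\mathcal I)$-generic with generic real $y$. By Lemma~\ref{lem:generic}(i), $R=\{(a,u,A)\in P:y\cap A=a\cup E_u\}$.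

\emph{Property $(*)$ for $\sigma(a,u,A)=(a,u)$.} Let $(a,u,A),(a,u,A_1),(a',u',A')\in R$ with $(a',u',A')\le(a,u,A)$. Put $d=a\cup E_u$ and $d'=a'\cup E_{u'}$, so that $y\cap A_1=d\subseteq A$, $y\cap A'=d'$ and $d\subseteq d'$. The condition $(a',u',A'\cup A_1)$ is in $R$, since $y\cap(A'\cup A_1)=d'\cup d=d'$, and it extends $(a',u',A')$. It also extends $(a,u,A_1)$. If $n\in a'\cap A_1$, then $n\in y\cap A_1\subseteq A$, so $n\in a'\cap A=a$. If $w\in u'\cap\beta(A_1)$, take $n\in E_w\cap A_1$; again $n\in y\cap A_1\subseteq A$, so $w\in u'\cap\beta(A)=u$.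

Lemma~\ref{lem:proj} gives $P\times\mathbb C\sim M(\mathcal I)\times\mathbb C$. Using Proposition~\ref{prop:cohen} in the first and the last step,
\[
M(\mathcal I)\times M(\mathcal J)\sim M(\mathcal I)\times M(\mathcal J)\times\mathbb C\sim P\times\mathbb C\sim M(\mathcal I)\times\mathbb C\sim M(\mathcal I).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By Lemma~\ref{lem:dense} we work with $M(\mathcal I)$ and $M(\mathcal J)$. (1) One direction is Proposition~\ref{prop:absorb}. If $M(\mathcal I)\times M(\mathcal J)\sim M(\mathcal I)$, then $M(\mathcal I\oplus\mathcal J)\sim M(\mathcal I)$ by \eqref{eq:sum}, so $\mathcal I\oplus\mathcal J\preccurlyeq\mathcal I$ by Proposition~\ref{prop:necessity}, and $\mathcal J\preccurlyeq\mathcal I$ by Lemma~\ref{lem:basic}(iv). (2) One direction is Proposition~\ref{prop:necessity}. If both relations hold, Proposition~\ref{prop:absorb} applied twice gives $M(\mathcal I)\sim M(\mathcal I)\times M(\mathcal J)\sim M(\mathcal J)$.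
\end{proof}

\subsection*{Cones}

For a complete Boolean algebra $\mathbb B$ and $p\in\mathbb B\setminus\{0\}$, the \emph{cone} $\mathbb B\restriction p$ is the algebra $\{b:b\le p\}$. The classification implies that inequivalence cannot be removed by passing below a condition.

\begin{proposition}\label{prop:cones}
All cones of $\mathbb B=\mathrm{RO}(M(\mathcal I))$ are isomorphic to $\mathbb B$. Hence, if $\mathbb M(\mathcal I^*)\not\sim\mathbb M(\mathcal J^*)$, then no cone of $\mathrm{RO}(\mathbb M(\mathcal I^*))$ is isomorphic to a cone of $\mathrm{RO}(\mathbb M(\mathcal J^*))$.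
\end{proposition}

\begin{proof}
Call the images of conditions in $\mathbb B$ \emph{basic} elements. Let $(a,A)\in M(\mathcal I)$ and $F=\omega\setminus A\in\mathcal I^*$. The map $(a',A')\mapsto(a'\setminus A,A'\setminus A)$ is an isomorphism from the set of conditions below $(a,A)$ onto $M(\mathcal I\restriction F)$. By Lemma~\ref{lem:basic}(iii) and Theorem~\ref{thm:class}(2), the cone below a basic element is isomorphic to $\mathbb B$.

Conditions with the same stem are compatible by \eqref{eq:compat}, so antichains are countable. The poset is atomless, since for $n\notin A$ the conditions $(a,A\cup\{n\})$ and $(a\cup\{n\},A\cup\{n\})$ are incompatible extensions of $(a,A)$. Let $p\ne0$. Splitting repeatedly gives an infinite antichain of basic elements below $p$. Extend it to a maximal such antichain $\{p_n:n\in\omega\}$; its join is $p$, because basic elements are dense. The map $b\mapsto(b\wedge p_n)_n$ gives $\mathbb B\restriction p\cong\prod_n\mathbb B\restriction p_n\cong\mathbb B^\omega$. The case $p=1$ gives $\mathbb B\cong\mathbb B^\omega$, so $\mathbb B\restriction p\cong\mathbb B$.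
\end{proof}

\section{A counting criterion}\label{sec:count}

The witness $w\mapsto(w+1)^2-1$ of Example~\ref{ex:squares} sends each point to a point of the same weight. It suffices to preserve weights up to a constant factor with fibers of bounded size, and whether this is possible depends only on the sizes of the levels. Let $N_k=|L_k(\mu)|$ and $M_k=|L_k(\nu)|$. In the sums below $j$ ranges over $\omega$, and $t^+=\max\{t,0\}$.

\begin{proposition}\label{prop:count}
If for some $C\in\omega$
\[
\sum_k2^{-k}\Bigl(M_k-C\sum_{|j-k|\le C}N_j\Bigr)^+<\infty ,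
\]
then $\mathcal J\preccurlyeq\mathcal I$.
\end{proposition}

\begin{proof}
From each level $L_k(\nu)$ discard $(M_k-C\sum_{|j-k|\le C}N_j)^+$ points. Each has weight at most $2^{-k}$, so the discarded points have finite total mass. Discard also the points in no level. The remaining set $Y$ is in $\mathcal J^*$, and $|Y\cap L_k(\nu)|\le C\sum_{|j-k|\le C}N_j$. So $Y\cap L_k(\nu)$ can be mapped at most $C$-to-one into $\bigcup_{|j-k|\le C}L_j(\mu)$. The resulting map $h\colon Y\to\omega$ is at most $C(2C+1)$-to-one, because a point of $L_j(\mu)$ has preimages in at most $2C+1$ levels. If $w\in L_k(\nu)$ and $h(w)\in L_j(\mu)$, then $\mu(h(w))/\nu(w)$ lies between $2^{k-j-1}$ and $2^{k-j+1}$, hence between $2^{-C-1}$ and $2^{C+1}$. Therefore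
\[
\nu(h^{-1}[A])\le C(2C+1)2^{C+1}\mu(A),\qquad\mu(h[B])\le2^{C+1}\nu(B)
\]
for $A\subseteq\omega$ and $B\subseteq Y$. Apply Lemma~\ref{lem:basic}(i) with $E_w=\{h(w)\}$.
\end{proof}

For the weight $\mu_c$, the level $L_k$ corresponds to the integers $j=n+1$ with $2^{k/c}\le j<2^{(k+1)/c}$. This interval contains $[t,2t)$ with $t=2^{k/c}\ge1$, which contains at least $\lfloor t\rfloor\ge t/2$ integers. So
\begin{equation}\label{eq:levels}
\tfrac12\,2^{k/c}\le|L_k(\mu_c)|\le2^{(k+1)/c}.
\end{equation}

\begin{corollary}\label{cor:chain}
If $0<a<b\le1$, then $\mathcal I_b\preccurlyeq\mathcal I_a\not\preccurlyeq\mathcal I_b$, and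
\[
\mathbb M(\mathcal I_a^*)\times\mathbb M(\mathcal I_b^*)\sim\mathbb M(\mathcal I_a^*)\not\sim\mathbb M(\mathcal I_b^*).
\]
Thus the ideals $\mathcal I_a$ form a strict $\preccurlyeq$-chain ordered like the interval $(0,1]$ reversed.
\end{corollary}

\begin{proof}
By \eqref{eq:levels}, $|L_k(\mu_b)|\le2^{(k+1)/b}\le2^{(k+1)/a}\le2|L_{k+1}(\mu_a)|$, so Proposition~\ref{prop:count} applies with $C=2$. The rest is Corollary~\ref{cor:powers} and Theorems~\ref{thm:numeric} and~\ref{thm:class}.
\end{proof}

The function $G_\mu$ adds up the mass of all levels down to a given one, whereas Proposition~\ref{prop:count} compares only nearby levels. The two criteria meet when the mass accumulated down to level $k$ is comparable to the mass of the levels near $k$.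

\begin{corollary}\label{cor:exact}
Suppose there is $C\in\omega$ with $G_\mu(2^{-k-1})\le C2^{-k}\sum_{|j-k|\le C}N_j$ for all $k\ge C$. Then $\mathcal J\preccurlyeq\mathcal I$ if and only if there is $K$ with $G_\nu(r)\le K(1+G_\mu(r/K))$ for all $r>0$.
\end{corollary}

\begin{proof}
One direction is Proposition~\ref{prop:weights}(iii). For the other, take $c\in\omega$ with $K\le2^c$. For large $k$ we have $k\ge C$ and $G_\mu(2^{-k-1-c})\ge1$, and then the hypothesis for $k+c$ gives
\[
M_k2^{-k-1}\le G_\nu(2^{-k-1})\le2K\,G_\mu(2^{-k-1-c})\le2KC2^{-k-c}\sum_{|j-k-c|\le C}N_j .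
\]
Hence $M_k\le4C\sum_{|j-k|\le C+c}N_j$ for large $k$. With the constant $4C+c$, all but finitely many terms of the series in Proposition~\ref{prop:count} vanish.
\end{proof}

The hypothesis holds for $\mu_a$ with $a<1$: by \eqref{eq:power} and \eqref{eq:levels}, $G_{\mu_a}(2^{-k-1})\le(1-a)^{-1}2^{-k-1}2^{(k+1)/a}\le(1-a)^{-1}2^{-k}N_{k+1}$. It fails for $\mu_1$, where $N_j=2^j$ and the right side is at most $C2^{C+1}$ while the left side is unbounded.

\section{Ideals with widely separated levels}\label{sec:family}

Fix integers $1\le k_0<k_1<\cdots$ with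
\begin{equation}\label{eq:gaps}
k_i\ge2^{k_{i-1}+1}+i\qquad(i\ge1),
\end{equation}
so that in particular $k_i-k_{i-1}\ge i$. Fix disjoint sets $\Lambda_i$ with $|\Lambda_i|=2^{k_i}$ and give each point of $\Lambda_i$ the weight $2^{-k_i}$, so that each $\Lambda_i$ has mass $1$. For infinite $S\subseteq\omega$ let $\mathcal I_S$ be the ideal of sets of finite mass on $\bigcup_{i\in S}\Lambda_i$. It is tall and summable.

Consider first $S$ the set of even numbers and $S'$ the set of odd numbers. For the ideal $\mathcal I_S$ the function $G(r)$ counts the $i\in S$ with $2^{-k_i}\ge r$, which is the number of elements of $S$ in an initial segment of $\omega$. So the functions $G$ of $\mathcal I_S$ and $\mathcal I_{S'}$ differ by at most $1$, and both inequalities of Theorem~\ref{thm:numeric} hold with $K=1$. Condition (a) can also be met: map $\Lambda_i$, for odd $i$, onto $\Lambda_{i-1}$ by a map $h$ whose fibers have $2^{k_i-k_{i-1}}$ points; each fiber $h^{-1}(e)$ then has the same mass as $e$. But (b) fails for $h$. A set $B$ with one point in each fiber has mass $\sum_{i\text{ odd}}2^{k_{i-1}-k_i}<\infty$,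 while $h[B]$ is everything. The proof of the theorem shows that every candidate fails in this way. The growth condition \eqref{eq:gaps} is exponential because $B$ must represent all possible sets $E_w$ and not only single points. Thus the necessary condition of Theorem~\ref{thm:numeric} is not sufficient in general, and Corollary~\ref{cor:exact} needs a hypothesis on $\mu$.

\begin{proof}[Proof of Theorem~\ref{thm:family}]
If $S'\setminus S$ is finite, then $Y=\bigcup_{i\in S\cap S'}\Lambda_i$ is cofinite in the underlying set of $\mathcal I_{S'}$, and Lemma~\ref{lem:basic}(i) applies with $E_w=\{w\}$ for $w\in Y$.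

Let $S'\setminus S$ be infinite, and suppose that $(E_w)$ witnesses $\mathcal I_{S'}\preccurlyeq\mathcal I_S$. Take $K$ and $Y'\in\mathcal I_{S'}^*$ from Proposition~\ref{prop:weights}. Let $T$ be the set of $i\in S'\setminus S$ with $i\ge1$ and $2^{k_{i+1}-k_i}>K$. It is infinite, since $k_{i+1}-k_i\to\infty$.

Let $i\in T$, $w\in Y'\cap\Lambda_i$ and $e\in E_w\cap\Lambda_j$, where $j\in S$. By Proposition~\ref{prop:weights}(ii), $2^{-k_i}\le K2^{-k_j}$, that is, $2^{k_j-k_i}\le K$. This excludes $j\ge i+1$, and $j\ne i$ because $i\notin S$. So $E_w\subseteq\bigcup_{j<i}\Lambda_j$, a set with $\sum_{j<i}2^{k_j}\le2^{k_{i-1}+1}$ elements. Hence at most $2^{2^{k_{i-1}+1}}$ different sets occur as $E_w$ with $w\in Y'\cap\Lambda_i$. Let $B_i\subseteq Y'\cap\Lambda_i$ contain one $w$ for each of them. By \eqref{eq:gaps} the mass of $B_i$ is at most $2^{2^{k_{i-1}+1}-k_i}\le2^{-i}$, so $B=\bigcup_{i\in T}B_i\in\mathcal I_{S'}$.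

By (b) there is $A\in\mathcal I_S$ meeting $E_w$ for all $w\in B$. By the choice of $B_i$, the set $A$ meets $E_w$ for all $w\in Y'\cap\bigcup_{i\in T}\Lambda_i$, so this set is contained in $\beta(A)$ and belongs to $\mathcal I_{S'}$ by (a). As the complement of $Y'$ is in $\mathcal I_{S'}$, so is $\bigcup_{i\in T}\Lambda_i$. But this set has infinite mass, a contradiction. The last statement follows from Theorem~\ref{thm:class}(2).
\end{proof}

\begin{thebibliography}{9}

\bibitem{CGH}
David Chodounsk\'y, Osvaldo Guzm\'an, Michael Hru\v{s}\'ak,
\emph{Mathias--Prikry and Laver type forcing; Summable ideals, coideals, and $+$-selective filters},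
arXiv:1501.02400 (2015).

\end{thebibliography}
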